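# The supremum of the fractional separation dimension of trees

## 1. Four thirds, and the spiders that suggest it

The first answer one would guess is $\tfrac43$. Here is the question it would answer. Put the vertices of a tree on a line. Two edges without a common endpoint are happy if, on the line, one of them lies entirely to the left of the other. One line usually cannot make all pairs happy, so we use many lines and ask that every pair be happy on a large share of them. How small can that share be forced to be, if the tree is chosen as badly as possible?

**Definition (separation).** Let $G$ be a graph. A pair of nonincident edges of $G$ is *separated* by a linear ordering of $V(G)$ if both endpoints of one edge precede both endpoints of the other. Otherwise the pair *fails* in the ordering.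

**Definition (fractional separation dimension).** For a positive integer $t$, $\pi_t(G)$ is the least number of linear orderings of $V(G)$, repetition allowed, such that every pair of nonincident edges is separated by at least $t$ of them. The *fractional separation dimension* is $\pi_f(G)=\liminf_{t\to\infty}\pi_t(G)/t$. Equivalently, it is the minimum of $s/t$ such that some $s$ orderings, repetition allowed, separate every two nonincident edges at least $t$ times each. (Section 2 checks the equivalence.)

Only graphs with at least four vertices are considered. The question, from Sarah J. Loeb and Douglas B. West, "Fractional and Circular Separation Dimension of Graphs", arXiv:1609.01612 (2016), is: what is the supremum of $\pi_f(G)$ over all trees $G$?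

Two observations are used all the time. A vertex is *strictly between* two others if it lies between them in the ordering and differs from both.

**(1) Failure criterion.** A nonincident pair fails if and only if some endpoint of one edge is strictly between the endpoints of the other. Indeed, the pair is separated exactly when the two intervals spanned by the edges are disjoint. If the intervals meet, the larger of their two left ends lies in both, and since the four endpoints are distinct it lies strictly inside the other interval. The converse is clear.

**(2) Block rule.** Let $f$ be contained in a set $K$ of vertices that is contiguous in the ordering, and let $e$ be disjoint from $K$. Then $\{e,f\}$ fails if and only if $K$ lies between the two endpoints of $e$. Indeed, no endpoint of $e$ is between two elements of $K$. So by (1) failure means that an endpoint of $f$ is strictly between the endpoints of $e$, and then all of $K$ is, because neither endpoint of $e$ interrupts $K$.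

**Paths.** Order a path along itself: every nonincident pair is separated. So $\pi_f=1$ for every path with at least four vertices. The value cannot drop below $1$ once there is a nonincident pair, since one ordering separates it at most once.

**The spider with three legs.** Let $v$ be the center, with paths $v\,c_i\,g_i$ for $i=1,2,3$. For $i\ne j$ with third index $k$, the ordering
$$g_k\;c_k\;v\;c_j\;g_j\;c_i\;g_i$$
fails only at the pair $(vc_i,c_jg_j)$. The six choices of $(i,j)$ give six orderings that separate every nonincident pair at least five times, so $\pi_f\le\frac65$. Conversely, take any ordering. If $v$ is strictly between $c_j$ and $g_j$ for some $j$, then $(vc_i,c_jg_j)$ fails for both $i\neq j$. If this happens for no $j$, two of the three legs are on the same side of $v$, and if $c_j$ is the nearer one then $c_j$ is strictly between $v$ and $c_i$, so $(vc_i,c_jg_j)$ fails. Hence each ordering fails at one of the six pairs $(vc_i,c_jg_j)$ or more. With $s$ orderings, one of the six fails at least $s/6$ times, so $t\le\frac56s$. Thus $\pi_f=\frac65$.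

**The spider with $2m$ legs.** Put $m$ random legs to the left of $v$ and the other $m$ to the right, each leg $\{c_i,g_i\}$ contiguous, in random order on each side. Pairs $(c_ig_i,c_jg_j)$ never fail. By the block rule $(vc_i,c_jg_j)$ fails exactly when leg $j$ lies between $v$ and leg $i$. In each ordering this happens for $m(m-1)$ of the $2m(2m-1)$ ordered pairs $(i,j)$, so by symmetry each fails with probability $\frac{m-1}{4m-2}$ and is separated with probability $\frac{3m-1}{4m-2}$.

No ordering does better on average. Say $k$ legs have $v$ strictly between $c_j$ and $g_j$, while $p$ and $q$ of the others lie left and right of $v$. A leg of the first kind makes $2m-1$ pairs $(vc_i,c_jg_j)$ fail, and two other legs on the same side cause one further failure as above. The number of failures is at least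
$$k(2m-1)+\binom p2+\binom q2\ \ge\ k(2m-1)+\frac{(2m-k)(2m-2-k)}4=m(m-1)+\frac{k(2m-1)}2+\frac{k^2}4\ \ge\ m(m-1),$$
where the first inequality uses $p+q=2m-k$ and $p^2+q^2\ge\frac12(p+q)^2$. So, averaging over the $2m(2m-1)$ pairs as before,
$$\pi_f=\frac{4m-2}{3m-1}\longrightarrow\frac43 .$$

The problem statement records this value, and also that $\pi_f(T)\le\frac43$ for every tree $T$ obtained from a subdivision of a star by adding any number of pendant edges at each leaf. So $\frac43$ looks good.

**What spiders do not test.** A vertex $v$ with many children and also a parent $u$. Suppose the branches at $v$ are contiguous and a fraction $x$ of them sits on the side of $v$ where $u$ is. A branch on that side lies between $u$ and $v$, so an edge in it fails with $uv$: proportion $x$. Two branches on the same side give a failure as in the spider: proportion about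
$$b(x)=\tfrac12\big(x^2+(1-x)^2\big)=x^2-x+\tfrac12 .$$
The spider's choice $x=\frac12$ now yields the failure proportions $\frac12$ and $\frac14$. The maximum of $x$ and $b(x)$ is smallest where they agree: $x^2-2x+\frac12=0$, that is, $(1-x)^2=\frac12$. So fix for the whole lecture
$$\lambda=\tfrac1{\sqrt2},\qquad x_0=1-\lambda\approx0.2929,\qquad b(x_0)=x_0 .$$
A failure proportion of $x_0$ means separation $\lambda$ and suggests $1/\lambda=\sqrt2$ in place of $\frac43$. This is what is true:
$$\sup\{\pi_f(G):G\text{ a tree}\}=\sqrt2,\qquad\text{and the supremum is not attained.}$$
Theorem 1 gives $\pi_f<\sqrt2$ for every tree (the problem statement lists this as known; we prove it). Theorem 2 gives trees that come arbitrarily close. Theorem 3 and Corollary 4 then say exactly which classes of trees come close.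

## 2. Random orderings, linear programming and rationality

We need to pass from lists of orderings to probability distributions. Suppose $G$ has a nonincident pair, and let $\kappa=\kappa(G)$ be the maximum, over probability distributions on the linear orderings of $V(G)$, of the minimum over nonincident pairs of the probability that the pair is separated.

**(3)** *$\kappa$ is attained, is rational, is attained by a distribution with rational probabilities, and $\pi_f(G)=1/\kappa$.*

Computing $\kappa$ is a linear program: the unknowns are the probabilities $p_\sigma\ge0$ with $\sum p_\sigma=1$ and a number $\tau\in[0,1]$ to be maximized, subject to $\tau\le\sum_{\sigma\text{ separates the pair}}p_\sigma$ for every pair. The feasible set is a nonempty bounded polytope with rational data, so the maximum is attained at a vertex, and vertices are rational. Also $\kappa>0$, since each pair is separated by some ordering and the uniform distribution gives it positive probability.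

Write an optimal rational distribution as a list of $s_0$ orderings, each with weight $1/s_0$. Each pair is separated at least $t_0=\kappa s_0$ times, where $t_0$ is an integer, being the number of separations of the worst pair. So $s_0/t_0=1/\kappa$. Conversely, if $s$ orderings separate each pair at least $t$ times, the uniform distribution on the list shows $t/s\le\kappa$. Hence the minimum of $s/t$ is $1/\kappa$. Finally $\pi_t(G)/t\ge1/\kappa$ for every $t$, while repeating the optimal list $r$ times gives $\pi_{rt_0}(G)\le rs_0$. So the $\liminf$ is also $1/\kappa$.

**(4) Monotonicity.** If $H\subseteq G$, then $\pi_f(H)\le\pi_f(G)$: restrict the orderings to $V(H)$. A nonincident pair of $H$ is one of $G$, and restriction does not change whether it is separated.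

A star has no nonincident pairs. Then $\pi_t\le1$ for all $t$, so $\pi_f=0$; stars satisfy every upper bound below and do not affect the supremum. From here on, trees have a nonincident pair.

## 3. Flags and middle pairs in a rooted tree

Root a tree. Write $p(z)$ for the parent of $z$, and $T_z$ for the set of descendants of $z$, including $z$. Each edge has a lower endpoint, and distinct edges have distinct lower endpoints.

**Definition (flag, middle pair).** For a child $y$ of $u$, the *flag* $(u,y)$ is the set of pairs $(e,f)$ of edges with $u\in e\ne uy$ and $f\subseteq T_y$. A *middle pair* is a pair $e\subseteq T_c$, $f\subseteq T_{c'}$ with $c\ne c'$ children of one vertex.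

For the spider rooted at its center, $(vc_i,c_jg_j)$ is in the flag $(v,c_j)$ and $\{c_ig_i,c_jg_j\}$ is a middle pair. If $u$ has a parent, then $(p(u)u,f)$ is in the flag $(u,y)$ for every edge $f\subseteq T_y$.

**(5)** *Every nonincident pair $\{e,f\}$ lies in a flag or is a middle pair.*

Compare the lower endpoints of $e$ and $f$. Suppose that of $f$ is a proper descendant of that of $e$; call the latter $u$, so $e=p(u)u$. The lower endpoint of $f$ is in $T_y$ for some child $y$ of $u$. Since $u\notin f$, the edge $f$ is not $uy$, so its lower endpoint is not $y$, and therefore its upper endpoint is in $T_y$ too. So $(e,f)$ is in the flag $(u,y)$. The case with $e,f$ interchanged is the same. Otherwise the lower endpoints are incomparable. Let $z$ be their lowest common ancestor; they lie in $T_c$ and $T_{c'}$ for distinct children $c,c'$ of $z$. Each of the two edges either is the edge from $z$ to that child or lies inside $T_c$, respectively $T_{c'}$. They do not both contain $z$. If exactly one does, say $e=zc$, then $f\subseteq T_{c'}$ and the pair is in the flag $(z,c')$. If neither does, it is a middle pair.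

## 4. Contiguous subtrees: every tree is below $\sqrt2$

**Theorem 1.** Every tree has $\pi_f<\sqrt2$.

**Step 1: a random ordering.** The purpose is to realize the proportion $x_0$ of Section 1 at every vertex at once. Root the tree at any vertex. Build a random ordering in which every $T_z$ is contiguous, so that $p(z)$ lies on one side of the whole block $T_z$. Each child $c$ of $z$ is independently placed on the side of $z$ where $p(z)$ lies ("near") with probability $x_0$, and on the other side ("far") otherwise. At the root, "near" means left. On each side of $z$, the blocks of the children placed there are put in uniformly random order.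

**Step 2: failure probabilities.** We check the pairs listed in (5), using the block rule with $K=T_y$. A flag pair with $e=p(u)u$ fails iff $T_y$ lies between $p(u)$ and $u$, that is, iff $y$ is near: probability $x_0$. A flag pair with $e=uc$ fails iff $T_y$ lies between $u$ and $T_c$, that is, iff $y$ and $c$ are on the same side of $u$ and $y$ is the closer one: probability $\frac12\big(x_0^2+(1-x_0)^2\big)=b(x_0)=x_0$. Middle pairs lie in two disjoint blocks and never fail.

**Step 3: strictness.** So far each pair is separated with probability at least $1-x_0=1/\sqrt2$, that is, $\kappa\ge1/\sqrt2$ and $\pi_f\le\sqrt2$. By (3), $\pi_f=1/\kappa$ is rational, and $\sqrt2$ is not. Hence $\pi_f<\sqrt2$. $\blacksquare$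

## 5. Complete $n$-ary trees and the price of crossing

Let $T_{n,h}$ be the complete $n$-ary rooted tree of height $h$: every vertex of depth less than $h$ has $n$ children. For example, $T_{n,1}$ is the star $K_{1,n}$, and $T_{2,2}$ has seven vertices.

**Theorem 2.** For $n\ge2$ and $k\ge1$,
$$\pi_f(T_{n,k+2})\ \ge\ \frac1{\lambda+\eta}\ \ge\ \sqrt2-2\eta,\qquad \eta=\frac{x_0\lambda}{(1+\lambda)^k-1}+\frac{\lambda}{4(n-1)} .$$
This holds even if only pairs of edges joined by an edge must be separated.

As $n,k\to\infty$ we have $\eta\to0$, so with Theorem 1 the supremum over trees is $\sqrt2$ and is not attained. And $\frac43$ is already beaten by $T_{13,6}$: with $k=4$, $n=13$ one gets $\eta<0.0277+0.0148=0.0425$, while $\frac34-\lambda>0.0428$, so $\lambda+\eta<\frac34$.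

### 5.1 One vertex at a time, and where that breaks

To bound $\kappa$ from above it is enough to find one probability distribution on *pairs* such that, in every single ordering, a random pair fails with probability nearly $x_0$. The natural attempt looks at one vertex and the edges near it.

**Definition (leg).** Fix an ordering of $V(T_{n,k+2})$. For $v$ of depth at most $k$, a *leg* at $v$ is a pair $(c,g)$ with $c$ a child of $v$ and $g$ a child of $c$. There are $n^2$ legs at $v$. A leg is *crossing* if $v$ is strictly between $c$ and $g$; let $X_v$ be the fraction of crossing legs. For depth at least $1$, put $u=p(v)$ and let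

- $R_v$ be the fraction of legs with $c,g$ both on the side of $v$ not containing $u$;
- $l_v$ be the fraction of legs with $c,g$ both on the side of $v$ containing $u$;
- $F_v\le l_v$ be the fraction of legs counted in $l_v$ with both $c$ and $g$ beyond $u$, that is, with $u$ strictly between $v$ and each of $c,g$.

Thus $R_v+l_v+X_v=1$. For instance, in the ordering $c\;g\;u\;v\;g'\;c'$ the leg $(c,g)$ is counted in $l_v$ and $F_v$, and $(c',g')$ in $R_v$. In the ordering $g\;u\;v\;c$ the leg $(c,g)$ is crossing.

Let $M_v$ be the failing fraction of the pairs $(uv,cg)$ over all legs $(c,g)$ at $v$. Let $B_v$ be the failing fraction of the pairs $(vc,c'g')$ over uniform ordered pairs $(c,c')$ of distinct children of $v$ and a uniform child $g'$ of $c'$.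

Suppose first that every $T_z$ is contiguous. Then $X_v=0$, since $v\notin T_c\supseteq\{c,g\}$, and $F_v=0$, since $u\notin T_v$. As in Section 1, $M_v=l$ and $B_v$ is at least $b(l)$ up to an error $O(1/n)$. Which weights $\mu B_v+(1-\mu)M_v$ detect the optimum $l=x_0$? The derivative of $\mu b(l)+(1-\mu)l$ must vanish at $x_0$: $\mu(2x_0-1)+1-\mu=0$, so $\mu=\frac1{2(1-x_0)}=\frac1{2\lambda}=\lambda$. The weights are $\lambda$ and $1-\lambda=x_0$, and the average failure is at least $x_0$ up to the error.

For general orderings this is false at a single vertex. Let $n$ be even and use
$$[\text{blocks }T_c,\ \text{half of the children }c\text{ of }v]\;\;u\;\;v\;\;[\text{blocks }T_c,\ \text{the other half}].$$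
Here $u,v$ are adjacent, so $M_v=0$, while $B_v=\frac{n/2-1}{2(n-1)}<\frac14$. So $\lambda B_v+x_0M_v<\frac\lambda4<0.18$, far below $x_0$. Half of the legs at $v$ have jumped over $u$, and are counted in $F_v$.

What saves the bound is that the jump is paid for one level higher. If $c$ is beyond $u$, then $u$ is strictly between $v$ and $c$, so $(v,c)$ is a *crossing leg at $u$*. Crossing legs fail with every edge at the crossed vertex that avoids them. So each vertex should record the credit $F_v$ it takes and the price $X_v$ it pays. The credit of one level is bounded by the price of the level above, and a weighted sum over the levels will telescope.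

### 5.2 Proof of Theorem 2

Fix an arbitrary ordering of $V(T_{n,k+2})$. In Steps 1 to 3, $v$ has depth between $1$ and $k$.

**Step 1: pairs containing the parent edge.** We bound $M_v$ below. The pair $(uv,cg)$ fails if $(c,g)$ is crossing, since $v$ is strictly between $c$ and $g$. It fails also for a leg counted in $l_v$ but not in $F_v$: then $c,g$ are on $u$'s side of $v$ but not both beyond $u$, so $c$ or $g$ is strictly between $u$ and $v$. Hence
$$M_v\ \ge\ l_v-F_v+X_v. \tag{6}$$

**Step 2: pairs in two branches.** We bound $B_v$ below by something close to $\frac12(R_v^2+l_v^2)+X_v$. Choose $(c,c')$ uniformly among ordered pairs of distinct children, and independently uniform children $g$ of $c$ and $g'$ of $c'$. Let $N$ be the number of failures among $(vc,c'g')$ and $(vc',cg)$. By symmetry $B_v=\frac12\mathbb E N$. If $(c',g')$ is crossing, then $(vc,c'g')$ fails, since $v$ is strictly between $c'$ and $g'$. Likewise, if $(c,g)$ is crossing then $(vc',cg)$ fails. So $N$ is at least the number of crossing legs among the two. If both legs are counted in $R_v$, or both in $l_v$, then $c,c'$ are on the same side of $v$. The nearer one, say $c$, is strictly between $v$ and $c'$, so $(vc',cg)$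 fails and $N\ge1$. These cases exclude crossing legs, and each of the two legs is marginally uniform. So
$$\mathbb EN\ \ge\ \Pr(\text{both }R)+\Pr(\text{both }l)+2X_v .$$
Let $r_c$ be the fraction of the legs through $c$ that are counted in $R_v$. Then $\sum_cr_c=nR_v$, and $\sum_cr_c^2\le\sum_cr_c$ because $0\le r_c\le1$. Therefore
$$\Pr(\text{both }R)=\frac{(\sum r_c)^2-\sum r_c^2}{n(n-1)}\ge\frac{nR_v^2-R_v}{n-1}=R_v^2-\frac{R_v-R_v^2}{n-1}\ge R_v^2-\frac1{4(n-1)} .$$
The same computation applies to $l$. With $\varepsilon=\frac1{4(n-1)}$ we obtain
$$B_v\ \ge\ \tfrac12(R_v^2+l_v^2)+X_v-\varepsilon. \tag{7}$$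

**Step 3: the local inequality.** We combine (6) and (7) with the weights $x_0$ and $\lambda$, keeping track of $X_v$ and $F_v$. Drop the subscript $v$. Inserting $R=1-l-X$,
$$\tfrac12(R^2+l^2)+X=\tfrac12\big((1-l)^2+l^2\big)-(1-l)X+\tfrac12X^2+X=b(l)+lX+\tfrac12X^2 .$$
Next,
$$\lambda b(l)+x_0l=x_0+\lambda(l-x_0)^2 .$$
To check this, compare coefficients. Those of $l^2$ are both $\lambda$. Those of $l$ are $x_0-\lambda=1-2\lambda=1-\sqrt2$ and $-2\lambda x_0=-2\lambda+2\lambda^2=1-\sqrt2$. The constants are $\frac\lambda2$ and $x_0+\lambda x_0^2=(1-\lambda)(1+\lambda-\lambda^2)=(1-\lambda)(\tfrac12+\lambda)=\frac\lambda2$. Finally,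
$$(l-x_0)^2+lX+\tfrac12X^2=x_0X+\big(l-x_0+\tfrac X2\big)^2+\tfrac{X^2}4\ \ge\ x_0X .$$
Putting the three together,
$$\lambda B+x_0M\ \ge\ \lambda b(l)+x_0l+\lambda\big(lX+\tfrac12X^2\big)-\lambda\varepsilon-x_0F+x_0X$$
$$=\ x_0+\lambda\big[(l-x_0)^2+lX+\tfrac12X^2\big]+x_0X-x_0F-\lambda\varepsilon,$$
and hence
$$\lambda B_v+x_0M_v\ \ge\ x_0+x_0(1+\lambda)X_v-x_0F_v-\lambda\varepsilon. \tag{8}$$

**Step 4: the credit is at most the price one level up.** If a leg $(c,g)$ at $v$ is counted in $F_v$, then $u=p(v)$ is strictly between $v$ and $c$, so $(v,c)$ is a crossing leg at $u$. This condition involves only $c$. So $F_v$ is at most the fraction of children $c$ of $v$ for which the leg $(v,c)$ at $u$ is crossing. Let $X_i,F_i,B_i,M_i$ be the averages over all vertices of depth $i$. Averaging over all $v$ of depth $i$ means averaging over all legs $(v,c)$ at all vertices $u$ of depth $i-1$, so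
$$F_i\ \le\ X_{i-1}\qquad(1\le i\le k). \tag{9}$$

**Step 5: summing over the levels.** We choose weights so that the terms in $X$ cancel. Let $w_i=w_1(1+\lambda)^{i-1}$ for $1\le i\le k$ with $\sum_iw_i=1$, so $w_1=\lambda/((1+\lambda)^k-1)$. By (8), (9) and $w_{i+1}=(1+\lambda)w_i$,
$$\sum_{i=1}^kw_i(\lambda B_i+x_0M_i)\ \ge\ x_0-\lambda\varepsilon+x_0\sum_{i=1}^k\big[w_i(1+\lambda)X_i-w_iX_{i-1}\big]$$
$$=x_0-\lambda\varepsilon+x_0\big[w_k(1+\lambda)X_k-w_1X_0\big]\ \ge\ x_0-\lambda\varepsilon-x_0w_1=x_0-\eta .$$

**Step 6: from failure to dimension.** Consider the following random pair: choose the depth $i$ with probability $w_i$, then a uniform vertex $v$ of depth $i$. With probability $\lambda$ take a pair $(vc,c'g')$ distributed as in the definition of $B_v$, and with probability $x_0=1-\lambda$ a pair $(uv,cg)$ with a uniform leg. The left side in Step 5 is the failure probability of this random pair in the given ordering, and the law of the pair does not depend on the ordering. All these pairs are joined by an edge ($vc'$ and $vc$, respectively). So for any distribution on orderings the random pair fails with probability at least $x_0-\eta$, and therefore some fixed pair, joined by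 an edge, does. Hence $\kappa\le1-x_0+\eta=\lambda+\eta$, also when only such pairs count, and
$$\pi_f\ \ge\ \frac1{\lambda+\eta}=\frac{\sqrt2}{1+\sqrt2\,\eta}\ \ge\ \sqrt2(1-\sqrt2\,\eta)=\sqrt2-2\eta .\qquad\blacksquare$$

A remark on the weights. Equal weights $w_i=\frac1k$ also give the supremum: the bracket becomes $\frac1k\sum_{i=1}^k\big[(1+\lambda)X_i-X_{i-1}\big]\ge-\frac{X_0}k$, so the error is $\frac{x_0}k+\lambda\varepsilon$. The surplus factor $1+\lambda$ in (8) is what turns $\frac1k$ into something exponentially small in $k$.

## 6. Trees that stay away from $\sqrt2$: two ways to gain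

Theorem 2 used complete trees with many children and many levels. The next result says that nothing else can force the value to $\sqrt2$.

**Theorem 3.** Let $n\ge2$, $h\ge1$. If a tree $T$ does not contain $T_{n,h}$ as a subgraph, then
$$\pi_f(T)\le\sqrt2-c,\qquad c=\frac1{1600\,n\,2500^{\,h-1}} .$$

**Corollary 4.** A class $\mathcal C$ of trees has $\sup_{T\in\mathcal C}\pi_f(T)=\sqrt2$ if and only if for all $n,h$ some member of $\mathcal C$ contains $T_{n,h}$ as a subgraph. In particular the supremum is strictly below $\sqrt2$ for trees of bounded degree and for trees of bounded diameter. Moreover, for $n\ge2$, $k\ge1$, with $\eta$ as in Theorem 2,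
$$\max\Big(\tfrac1{1600\cdot2500\,(n+1)},\ \tfrac1{3200\cdot2500^{k+2}}\Big)\ \le\ \sqrt2-\pi_f(T_{n,k+2})\ \le\ 2\eta .$$

In the ordering of Theorem 1 every flag pair fails with probability exactly $x_0$. To improve it we must gain on *all* flag pairs at once. There are two natural devices.

**Negative correlation.** Keep subtrees contiguous, but make the children of $u$ repel each other: if their near-indicators have covariance $C<0$, then two children are on the same side less often. This leaves room to lower the near-probability slightly below $x_0$, so all flags at $u$ gain. It works when $u$ has few children. It cannot give a uniform gain otherwise: if $N$ indicators have all pairwise covariances at most $-\gamma$, then $0\le\operatorname{Var}(\text{sum})\le\frac N4-N(N-1)\gamma$, so $\gamma\le\frac1{4(N-1)}$.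

**Crossing an edge.** Section 5 shows how an ordering can deviate from contiguity. Given an edge $zv$ with $v$ a child of $z$, arrange $T_v\cup\{z\}$ as
$$L(v)\;\;z\;\;v\;\;R(v),$$
where each child $d$ of $v$ sends its block $T_d$ to $L(v)$ or to $R(v)$ with probability $\frac12$ each. No vertex of $T_v$ is strictly between $z$ and $v$, so flag pairs at $v$ with $e=zv$ no longer fail, and the half–half split brings those with $e=vc$ down to the spider's $\frac14$. So the flags $(v,y)$ gain $x_0-\frac14>\frac1{25}$. But $z$ now lies in the middle of $T_v$, and the flag $(z,v)$ suffers; the failure probability there may be as large as $1$.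

Suppose one crosses edges with small probability: for each parity $\theta\in\{0,1\}$, with probability $q$, cross all edges $p(v)v$ with $\operatorname{depth}(v)\equiv\theta\pmod 2$. Let $u$ be a nonroot vertex with distinct children $c,y$ and let $d$ be a child of $y$. The pair $(uc,yd)$ fails with probability $x_0$ if neither parity is chosen, and $\frac14$ if $p(u)u$ is crossed. It fails with probability at least $\frac12$ if $uy$ is crossed, since $d\in L(y)$ puts $u$ strictly between $y$ and $d$. In total its failure probability is at least $x_0+q\big(\frac34-2x_0\big)>x_0$. So crossing everything equally makes things worse: a flag $(u,y)$ pays when $uy$ is crossed, gains only a small multiple when $p(u)u$ is crossed, and the two probabilities must be very different.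

**The combination.** Let $p(u)u$ be crossed $50$ times as often as $uy$. Then the gain $\frac1{25}\cdot 50q=2q$ covers the loss $q$. The crossing probabilities then decrease by a factor $50$ on the way down and would become useless in deep trees, unless they can be reset. A reset at $y$ costs the flag $(u,y)$ the full top probability $q_0$, and this can be covered by negative correlation if such children $y$ are few at each vertex. So we want a labeling of children as "big" (at most $n-1$ at each vertex; reset here) and "small" (at most $h-1$ small steps in a row). The exclusion of $T_{n,h}$ provides exactly this.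

## 7. Proof of Theorem 3

Let $T$ not contain $T_{n,h}$; root $T$ at a vertex $r$. Put
$$\alpha=\frac{50^{-(h-1)}}{20n}\le\frac1{40},\qquad q_0=\frac\alpha{40},\qquad q_j=50^{-j}q_0\quad(0\le j\le h-1).$$

**Step 1: big and small children.** This step translates the exclusion of $T_{n,h}$ into the labeling just described. Define $\rho$ from the leaves upward: $\rho(v)$ is the largest $j\ge0$ such that $j=0$ or $v$ has at least $n$ children with $\rho\ge j-1$. If $\rho(v)\ge j$, then $T_v$ contains a copy of $T_{n,j}$ rooted at $v$. This is clear for $j=0$; for $j\ge1$, $v$ has at least $n$ children with $\rho\ge\rho(v)-1\ge j-1$, each the root of a copy of $T_{n,j-1}$ by induction. Since $T\not\supseteq T_{n,h}$, we have $\rho\le h-1$ everywhere.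

Call a child $c$ of $v$ *big* if $\rho(c)\ge\rho(v)$ and *small* otherwise. Every $v$ has at most $n-1$ big children, since $n$ of them would give $\rho(v)\ge\rho(v)+1$. Put $\delta(v)=0$ if $v$ is the root or big, and $\delta(v)=\delta(p(v))+1$ if $v$ is small. So $\delta(v)$ counts the small steps since the last reset. As $\rho$ strictly decreases along small steps and has values in $\{0,\dots,h-1\}$, we get $\delta\le h-1$.

Two examples. In $T_{n,h'}$ with parameter $n$, $\rho(v)=h'-\operatorname{depth}(v)$: all children are small and $\delta$ is the depth. For a caterpillar take a path $v_0v_1\cdots v_N$ with $N\ge2$ and one extra leaf at every $v_i$, root $v_0$, $n=2$. The leaves and $v_N$ have $\rho=0$. Each $v_i$ with $i<N$ has two children with $\rho\ge0$ but not two with $\rho\ge1$, so $\rho(v_i)=1$. Hence $v_1,\dots,v_{N-1}$ are big with $\delta=0$. The leaves at $v_0,\dots,v_{N-1}$ and the vertex $v_N$ are small with $\delta=1$, and the leaf at $v_N$ is big.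

**Step 2: the local law at a nonroot vertex $u$.** We define how the children of $u$ choose sides, with negative correlations wherever a big child is involved. Let
$$x_B=x_0-\frac\alpha{20}\ge0.29,\qquad v_B=x_B(1-x_B)\ge0.2 .$$
List the big children $y_1,\dots,y_m$ with $m\le n-1$, and let $\xi_i=\mathbf 1[y_i\text{ near}]-x_B$. Given the sides of $y_1,\dots,y_{j-1}$, make $y_j$ near with probability $x_B-\alpha\sum_{i<j}\xi_i$. Given all big sides, make the small children near, independently of each other, each with probability $x_0-\alpha\sum_{i\le m}\xi_i$. Since $|\xi_i|\le1$ and $\alpha m\le\alpha n\le\frac1{20}$, all these numbers are in $(0,1)$. Children that are not near are far. Independently, give each child a uniform label in $[0,1]$; on each side, children are ordered outward from $u$ by increasing label. The choices at different vertices are independent.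

**Step 3: means and covariances.** We compute what Step 2 achieves. Taking expectations in the definition, $\mathbb E\xi_j=-\alpha\sum_{i<j}\mathbb E\xi_i$, so $\mathbb E\xi_j=0$ inductively. So each big child is near with probability exactly $x_B$, each small one with probability exactly $x_0$, and $\operatorname{Var}\xi_i=v_B$. For $i<j$, conditioning on the sides of $y_1,\dots,y_{j-1}$ gives
$$\operatorname{Cov}(\xi_i,\xi_j)=\mathbb E\Big[\xi_i\Big(-\alpha\sum_{l<j}\xi_l\Big)\Big]=-\alpha\Big(v_B+\sum_{l<j,\,l\ne i}\operatorname{Cov}(\xi_i,\xi_l)\Big). \tag{10}$$
We claim that all these covariances lie in $\big[-2\alpha v_B,-\tfrac12\alpha v_B\big]$. Use induction on $j$. If the claim holds for all pairs of indices below $j$, then the inner sum in (10) has absolute value at most $2\alpha mv_B\le\frac1{10}v_B\le\frac12v_B$, so the right side lies between $-\frac32\alpha v_B$ and $-\frac12\alpha v_B$. For a small child $c$, put $\zeta_c=\mathbf 1[c\text{ near}]-x_0$. The same conditioning gives $\operatorname{Cov}(\xi_i,\zeta_c)=-\alpha\big(v_B+\sum_{l\le m,\,l\ne i}\operatorname{Cov}(\xi_i,\xi_l)\big)$, which lies in the same interval. So every covariance involving a big child is at most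 $-\frac12\alpha v_B\le-0.1\,\alpha$. For two small children, conditional independence gives
$$\operatorname{Cov}(\zeta_c,\zeta_{c'})=\alpha^2\operatorname{Var}\Big(\sum_{i\le m}\xi_i\Big)\le\alpha^2mv_B\le\frac{\alpha^2n}4,$$
because the covariances of the $\xi_i$ are negative and $v_B\le\frac14$.

**Step 4: local failure bounds.** We turn covariances into probabilities of the two local bad events, "$y$ near" and "$y$ between $u$ and $c$". For children $y\ne c$ of $u$ with near-probabilities $p_y,p_c$ and covariance $C$, the probability that both are near is $p_yp_c+C$, and that both are far $(1-p_y)(1-p_c)+C$. On the same side, $y$ is closer with probability $\frac12$. So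
$$\Pr(y,c\text{ on the same side and }y\text{ closer to }u)=\tfrac12\big[p_yp_c+(1-p_y)(1-p_c)\big]+C .$$
Put $\tau=\frac\alpha{20}$, so $x_B=x_0-\tau$, and note $1-2x_0=\sqrt2-1<0.42$.

- Big–big: at most $b(x_0-\tau)-0.1\alpha=x_0+(1-2x_0)\tau+\tau^2-0.1\alpha$. Here $(1-2x_0)\tau\le0.021\alpha$ and $\tau^2=\frac{\alpha^2}{400}\le\frac\alpha{16000}$, so this is at most $x_0-\frac\alpha{20}$.
- Big–small, in either role: $\frac12[x_Bx_0+(1-x_B)(1-x_0)]=b(x_0)+\frac12(1-2x_0)\tau$, so the bound is $x_0+\frac12(1-2x_0)\tau-0.1\alpha\le x_0+0.0105\alpha-0.1\alpha\le x_0-\frac\alpha{20}$.
- Small–small: at most $b(x_0)+\frac{\alpha^2n}4=x_0+\frac{\alpha^2n}4$.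

Set
$$\hat\beta_y=x_0-\frac\alpha{20}\ \ (y\text{ big}),\qquad\hat\beta_y=x_0+\frac{\alpha^2n}4\ \ (y\text{ small}).$$
Then, for every child $y$ of the nonroot vertex $u$ and every other child $c$,
$$\Pr(y\text{ near})\le\hat\beta_y,\qquad\Pr(y\text{ between }u\text{ and }c)\le\hat\beta_y. \tag{11}$$
At the root, children go left or right independently with probability $\frac12$, with labels as before; there the second probability is $\frac14$.

Now the big children have slack $\frac\alpha{20}$, while the small ones have lost a second-order amount $\frac{\alpha^2n}4$. Crossing has to repair the latter.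

**Step 5: modes.** We decide at random which edges to cross. Independently of all local choices, choose a *mode*: mode $(\theta,j)$ with probability $q_j$ for each $\theta\in\{0,1\}$ and $0\le j\le h-1$, and otherwise the standard mode. In mode $(\theta,j)$ the edge $p(v)v$ is *crossed* iff $\operatorname{depth}(v)\equiv\theta\pmod2$ and $\delta(v)=j$. In standard mode no edge is crossed. Therefore $p(v)v$ is crossed with probability $q_{\delta(v)}$. By the parity condition two edges $p(u)u$ and $uy$ are never crossed in the same mode. The total probability of the nonstandard modes is
$$2\sum_jq_j\le\frac{100}{49}q_0<\frac\alpha{19}<0.01 .$$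

**Step 6: the ordering.** We assemble the ordering of $V(T)$. For every $z$ such that $z=r$ or $p(z)z$ is not crossed, we define recursively an arrangement of $T_z$ as a contiguous block, given (for $z\ne r$) the side on which $p(z)$ will lie. Let $W$ be the set of children $v$ of $z$ with $zv$ crossed; the other children of $z$ are *ordinary*. If $W=\emptyset$, the *core* of $z$ is $z$ itself. If $W=\{v_1,\dots,v_m\}$, in any order, the core is
$$L(v_m)\cdots L(v_1)\;\;z\;\;v_1R(v_1)\;\;v_2R(v_2)\cdots v_mR(v_m) .$$
Here each child $d$ of $v_i$ is put into $L(v_i)$ or $R(v_i)$ independently with probability $\frac12$. The blocks $T_d$ are put in uniformly random order within $L(v_i)$ and within $R(v_i)$. The edge $v_id$ is not crossed, by parity, so the recursion applies to $d$, with $v_i$ to the right of $T_d$ for $L$ and to its left for $R$. Outside the core, on both sides of it, put the contiguous blocks $T_c$ of the ordinary children $c$ of $z$, with sides and order given by the local law at $z$ (restricted to the ordinary children), where "near" is the side of $p(z)$. The recursion applies to $c$ since $zc$ is not crossed.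

Every vertex is placed. A vertex $v\neq r$ with $p(v)v$ crossed appears in the core of $p(v)$, because then $p(v)$ is the root or its own parent edge is not crossed. A vertex $z\ne r$ with $p(z)z$ not crossed appears with a contiguous block $T_z$, as an ordinary child or as a child $d$ of some $v_i$, and in both cases $p(z)$ is outside the block on the announced side.

**Step 7: failure of flag pairs, mode by mode.** Let $(e,f)$ be in the flag $(u,y)$, so $f\subseteq T_y$. In each mode exactly one of the following holds.

*(i) $uy$ is crossed.* The failure probability is at most $1$.

*(ii) $p(u)u$ is crossed.* Then $u=v_i$ in the core of $p(u)$, and $T_y$ is a contiguous block of $L(u)$ or $R(u)$. If $y\in L(u)$, then $T_y$ is left of $p(u)$, which is left of $u$. If $y\in R(u)$, then $T_y$ is right of $u$, which is right of $p(u)$. So $T_y$ is not between $p(u)$ and $u$, and the pair with $e=p(u)u$ does not fail. Let $e=uc$. By the block rule, failure means that $T_y$ lies between $u$ and $T_c$. Blocks of $L(u)$ and of $R(u)$ are on different sides of $u$, so $c,y$ must both be in $L(u)$ or both in $R(u)$, with $T_y$ the closer one to $u$: probability $\frac12\cdot\frac12=\frac14$. So the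 failure probability is at most $\frac14$.

*(iii) Neither is crossed.* Then $y$ is ordinary and $T_y$ is a contiguous block outside the core of $u$, and if $u\ne r$, $T_u$ is contiguous. By the block rule, the pair with $e=p(u)u$ fails only if $y$ is near: otherwise $T_y$ and $p(u)$ are on different sides of $u$. The pair with $e=uc$, $c$ ordinary, fails only if $T_y$ lies between $u$ and $T_c$, that is, if $y,c$ are on the same side and $y$ is closer. The pair with $e=uc$, $uc$ crossed, does not fail, because $u$ and $c$ are both in the core and $T_y$ is outside it. The local choices at $u$ are independent of the mode, so by (11) the failure probability is at most $\hat\beta_y$ if $u\ne r$. It is at most $\frac14$ if $u=r$, where only $e=uc$ occurs.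

**Step 8: middle pairs.** We check that these are harmless. Let $e\subseteq T_c$, $f\subseteq T_{c'}$ with $c\neq c'$ children of $z$. If $p(z)z$ is crossed, then $zc,zc'$ are not, and $T_c,T_{c'}$ are disjoint contiguous blocks. If $p(z)z$ is not crossed or $z=r$, an ordinary child of $z$ has a contiguous block outside the core, and for a crossed child the whole subtree is in the core. So if at most one of $zc,zc'$ is crossed, $e$ and $f$ lie in disjoint intervals and are separated. Failure requires a nonstandard mode, so its probability is less than $0.01$.

**Step 9: totals.** We add up, and show that every pair fails with probability at most $x_0-c$. Note first that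
$$c=50^{-(h-1)}\frac\alpha{80}\le\frac1{3200},\qquad\frac{\alpha^2n}4=\frac\alpha4\cdot\frac{50^{-(h-1)}}{20}=50^{-(h-1)}\frac\alpha{80} .$$

*Middle pairs* fail with probability less than $0.01<x_0-c$. *Root flags* $(r,y)$ fail with probability at most $\frac14+q_{\delta(y)}\le\frac14+q_0<0.26<x_0-c$.

*Flags with $u\ne r$ and $y$ big.* Here $\delta(y)=0$ and $\hat\beta_y=x_0-\frac\alpha{20}\ge\frac14$. The events in (i) and (ii) are disjoint, with probabilities $q_0$ and $q_{\delta(u)}$. So the failure probability is at most
$$(1-q_0-q_{\delta(u)})\hat\beta_y+q_0+\tfrac14q_{\delta(u)}\ \le\ \hat\beta_y+q_0=x_0-\frac\alpha{20}+\frac\alpha{40}=x_0-\frac\alpha{40}\ \le\ x_0-c .$$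

*Flags with $u\ne r$ and $y$ small.* Let $j=\delta(y)\ge1$, so $\delta(u)=j-1$ and $q_{j-1}=50q_j$. Since $\hat\beta_y-\frac14\ge x_0-\frac14>\frac1{25}$, the failure probability is at most
$$(1-q_j-q_{j-1})\hat\beta_y+q_j+\tfrac14q_{j-1}\ \le\ \hat\beta_y+q_j-q_{j-1}\big(\hat\beta_y-\tfrac14\big)\ \le\ x_0+\frac{\alpha^2n}4+q_j-\frac{50q_j}{25}=x_0+\frac{\alpha^2n}4-q_j .$$
Since $j\le h-1$, $q_j\ge50^{-(h-1)}\frac\alpha{40}$, so this is at most $x_0-50^{-(h-1)}\frac\alpha{80}=x_0-c$. This is why $\alpha$ contains the factor $50^{-(h-1)}$: the second-order loss $\frac{\alpha^2n}4$ must be smaller than the smallest gain $q_{h-1}$.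

By (5) these are all pairs. So every pair is separated with probability at least $\lambda+c$, and since $1+\sqrt2\,c\le2$,
$$\pi_f(T)\le\frac1{\lambda+c}=\frac{\sqrt2}{1+\sqrt2\,c}=\sqrt2-\frac{2c}{1+\sqrt2\,c}\le\sqrt2-c .\qquad\blacksquare$$

## 8. Complete trees as the only obstruction: proof of Corollary 4

**Step 1: the equivalence.** We combine the three theorems. Suppose every $T_{n,h}$ occurs as a subgraph of some member of $\mathcal C$. By monotonicity (4) and Theorem 2, $\sup_{\mathcal C}\pi_f\ge\pi_f(T_{n,k+2})\ge\sqrt2-2\eta$ for all $n\ge2$, $k\ge1$, and $\eta\to0$; Theorem 1 gives $\sup_{\mathcal C}\pi_f\le\sqrt2$. Conversely, suppose some $T_{n,h}$ occurs in no member of $\mathcal C$. Since $T_{n,h}\subseteq T_{n',h'}$ for $n\le n'$ and $h\le h'$, we may increase $n,h$ and assume $n\ge2$, $h\ge1$. Theorem 3 applies to every member with the same $c$, so $\sup_{\mathcal C}\pi_f\le\sqrt2-c<\sqrt2$.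

**Step 2: bounded degree and bounded diameter.** Here we exhibit an excluded tree. Trees of maximum degree at most $D$ do not contain $T_{D+1,1}=K_{1,D+1}$. Trees of diameter at most $D$ do not contain $T_{2,h}$ with $2h>D$, since $T_{2,h}$ has diameter $2h$ and distances in a subtree of a tree are the distances in the tree.

**Step 3: the two-sided bound.** We apply the theorems to $T_{n,k+2}$ itself. The upper estimate $\sqrt2-\pi_f\le2\eta$ is Theorem 2. For the lower one, $T_{n,k+2}$ has maximum degree $n+1$, so it does not contain $T_{n+1,2}$, in which the children of the root have degree $n+2$. Theorem 3 with $(n+1,2)$ in place of $(n,h)$ gives $\sqrt2-\pi_f\ge\frac1{1600\,(n+1)\,2500}$. Also, $T_{n,k+2}$ has diameter $2(k+2)$, so it does not contain $T_{2,k+3}$, which has diameter $2(k+3)$. Theorem 3 with $(2,k+3)$ gives $\sqrt2-\pi_f\ge\frac1{1600\cdot2\cdot2500^{k+2}}=\frac1{3200\cdot2500^{k+2}}$. $\blacksquare$
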